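\title{Planar Brownian motion is monotone on a set of dimension greater than $1/3$}

\begin{abstract}
Almost surely, a planar Brownian motion has both coordinates non-decreasing on some compact set of times of Hausdorff dimension at least $1/3$. We show that $1/3$ is not best possible: there is a deterministic $\gamma>1/3$ such that almost surely such a set of dimension at least $\gamma$ exists. The exponent $1/3$ comes from the harmonic function of degree $2/3$ on the complement of a quadrant, and for a random walk it is the optimum among selections that do not look into the future. An extremality argument shows that selections made with hindsight beat these by an arbitrarily large constant factor, and a multi-type branching construction turns a large constant into a larger exponent. We also show that the critical dimension is a constant in $(1/3,1/2]$.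
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbf B=(B_1,B_2)$ be a standard two-dimensional Brownian motion and let $Q=[0,\infty)^2$ be the closed positive quadrant. Call a set of times $D$ \emph{monotone} if both coordinates of $\mathbf B$ are non-decreasing on $D$, that is, if $\mathbf B(t)-\mathbf B(s)\in Q$ whenever $s,t\in D$ and $s<t$. How large can a monotone set be? Size is measured by Hausdorff dimension: $\dim_{\mathrm H}D$ is the infimum of those $\gamma>0$ for which $D$ can be covered by countably many intervals $J_k$ with $\sum_k|J_k|^\gamma$ arbitrarily small.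

It is known that almost surely there is a compact monotone set $D\subset[0,1]$ with $\dim_{\mathrm H}D\ge1/3$. The question whether $1/3$ is best possible, that is, whether almost surely every monotone set $D\subset[0,1]$ has $\dim_{\mathrm H}D\le1/3$, comes from Angel, Balka, M\'ath\'e and Peres \cite{ABMP}. The answer is no.

\begin{theorem}\label{thm:main}
There is a deterministic constant $\gamma>1/3$ such that, almost surely, there is a compact monotone set $D\subset[0,1]$ with $\dim_{\mathrm H}D\ge\gamma$.
\end{theorem}

The optimal dimension is deterministic and the same in every interval. We do not determine its value.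

\begin{theorem}\label{thm:critical}
There is a constant $\gamma^*\in(\frac13,\frac12]$ such that almost surely, for every non-degenerate interval $I\subset[0,1]$,
\[
\sup\{\dim_{\mathrm H}D:\ D\subset I,\ D\text{ monotone}\}=\gamma^*.
\]
\end{theorem}

\subsection*{Why one would guess $1/3$}
For a single coordinate there is a canonical monotone set, the set of record times $\{t:B_1(t)=M_1(t)\}$, where $M_i(t)=\max_{s\le t}B_i(s)$. By L\'evy's identity $M_1-B_1$ has the law of $|B_1|$, so the record set has the law of the zero set of $B_1$, which has dimension $1/2$. In the plane this idea gives nothing: $(M_1-B_1,M_2-B_2)$ has the law of $(|B_1|,|B_2|)$, and planar Brownian motion does not return to the origin, so there are no simultaneous records at positive times. A point of a monotone set cannot dominate the whole past of the path, only the points chosen before it, and the problem becomes one of selection.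

Selection is easiest to discuss for a random walk. Let $U_1,U_2,\dots$ be independent and uniformly distributed on the unit circle, and put
\[
X_0=0,\qquad X_i=U_1+\dots+U_i,\qquad \mathcal F_i=\sigma(U_1,\dots,U_i).
\]
The greedy selection accepts $X_0$ and afterwards accepts a position as soon as it lies in the quadrant $P+Q$ above the last accepted position $P$. The complement of $Q$ is a wedge of angle $3\pi/2$, and it carries a positive harmonic function that vanishes on the boundary and is homogeneous of degree $\pi/(3\pi/2)=2/3$. So, heuristically, after an acceptance the walk travels distance $R$ before the next acceptance with probability of order $R^{-2/3}$, and about $R^{2/3}$ positions are accepted in the $R^2$ steps that the walk needs to travel distance $R$. In Brownian terms, a time interval of length $1$ contains about $R^{2/3}$ selected intervals of length $R^{-2}$, which suggests the dimension $\log R^{2/3}/\log R^2=1/3$.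

Part (a) of the next theorem shows that no selection that decides on the spot does better. Let $e=(1,1)$ and $Q_1=e+Q=[1,\infty)^2$. A \emph{chain} is a finite sequence of indices $i_1<\dots<i_k$ with $X_{i_{l+1}}-X_{i_l}\in Q_1$ for all $l$. (The margin $e$ will leave room for the fluctuations of the Brownian path on smaller scales.) Let $L_n$ be the maximal length of a chain in $\{0,\dots,n\}$.

\begin{theorem}\label{thm:walk}
\begin{itemize}
\item[(a)] There is a universal constant $C$ such that, if $i_1<i_2<\cdots$ are stopping times of $(\mathcal F_i)$, possibly infinite, with $X_{i_{k+1}}-X_{i_k}\in Q$ whenever $i_{k+1}<\infty$, then $\mathbb E\,\#\{k:i_k\le n\}\le Cn^{1/3}$ for all $n\ge1$.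
\item[(b)] Nevertheless $n^{-1/3}\,\mathbb EL_n\to\infty$ as $n\to\infty$.
\end{itemize}
\end{theorem}

\subsection*{Why the guess fails}
The count above ignores constants, and constants matter. If every selected interval contains $cR^{2/3}$ selected intervals that are $R^2$ times shorter, at one fixed $R$ and through all generations, then the limiting set has dimension
\[
\frac{\log(cR^{2/3})}{\log R^2}=\frac13+\frac{\log c}{2\log R},
\]
and this exceeds $1/3$ as soon as $c>1$. Passing from one generation to the next costs fixed constant factors, so what is needed is a selection scheme for which $c$ is as large as we like. By Theorem~\ref{thm:walk}(a) such a scheme has to use hindsight.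

Hindsight helps for a geometric reason. On the line, a walk with bounded steps re-enters the half-line above its last accepted position $P$ within bounded distance of $P$. In the plane, a walk that has wandered to distance $R$ may re-enter $P+Q$ through a side, at distance of order $R$ from the corner. Accepting such a point moves the corner a long way for the gain of a single point, and if the walk then turns toward the middle of $P+Q$ one would rather not have accepted it. We do not construct good schemes explicitly. We attach to each scheme a ratio, assume that the supremum $a^*$ of the ratios is finite, and improve a nearly optimal scheme by one act of regret. The improvement is a fixed fraction of $a^*R^{2/3}$, which contradicts near-optimality.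

Section~\ref{sec:harmonic} introduces the harmonic function and proves Theorem~\ref{thm:walk}(a). Section~\ref{sec:rules} defines selection rules and their ratio. Section~\ref{sec:hindsight} shows that the ratio is unbounded and deduces Theorem~\ref{thm:walk}(b). Section~\ref{sec:branching} contains the branching construction and the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:critical} proves Theorem~\ref{thm:critical}. Theorems~\ref{thm:critical} and~\ref{thm:walk} are not used in the proof of Theorem~\ref{thm:main}.

\section{The walk and the harmonic function of the wedge}\label{sec:harmonic}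

\subsection*{The walk}
The steps are uniform on the circle for two reasons. First, the walk is embedded in Brownian motion: if $B$ is a planar Brownian motion, $s_0=0$ and $s_{i+1}=\inf\{t>s_i:|B(t)-B(s_i)|=1\}$, then by the strong Markov property and rotation invariance $(B(s_i)-B(0))_{i\ge0}$ has the law of $(X_i)_{i\ge0}$. We call $(B(s_i))_{i\ge 0}$ the \emph{embedded walk} of $B$. Second, $\mathbb E f(z+U_1)$ is the mean of $f$ over the unit circle about $z$, so harmonic functions give exact martingales.

Since $\mathbb EU_1=0$ and $|U_1|=1$, the process $|X_i|^2-i$ is a martingale. Hence, if $\tau$ is a stopping time and $|X_i|\le\rho$ for all $i\le\tau$, then $\mathbb E(\tau\wedge n)=\mathbb E|X_{\tau\wedge n}|^2\le\rho^2$ for all $n$, and so $\mathbb E\tau\le\rho^2$. For the exit time $N_r=\min\{i:|X_i|\ge r\}$ this gives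
\begin{equation}\label{eq:exit}
\mathbb EN_r\le(r+1)^2 .
\end{equation}
If $t$ is a stopping time, the \emph{walk restarted at $t$} is the walk with steps $U_{t+1},U_{t+2},\dots$; on $\{t<\infty\}$ it is independent of $\mathcal F_t$ and has the law of $(X_i)$.

\subsection*{The function $u$}
Every $y\notin Q$ can be written uniquely as $y=r(-\sin\varphi,\cos\varphi)$ with $r>0$ and $\varphi\in(0,3\pi/2)$; here $\varphi$ is the angle from the positive vertical axis, measured counterclockwise. Put
\[
u(y)=r^{2/3}\sin(2\varphi/3)\quad(y\notin Q),\qquad u(y)=0\quad(y\in Q).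
\]
Then $0\le u(y)\le|y|^{2/3}$, and $u$ is continuous on $\mathbb R^2$, because $\sin(2\varphi/3)\to0$ at both ends of $(0,3\pi/2)$. In complex notation $u$ is the imaginary part of a holomorphic branch of $(-\mathrm iy)^{2/3}$ off $Q$, so $u$ is harmonic on $\mathbb R^2\setminus Q$. Reflection in the diagonal replaces $\varphi$ by $3\pi/2-\varphi$, so $u$ is symmetric about the diagonal.

We use two standard facts. A function harmonic in a neighborhood of a closed disk equals, at the center, its mean over the boundary circle. A continuous function on $\mathbb R^2$ whose value at each point is at most its mean over all sufficiently small circles about that point is subharmonic, and then the same inequality holds for all circles. The function $u$ has this local property, with equality off $Q$ and because $u=0\le u(\cdot)$ at points of $Q$. Hence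
\begin{equation}\label{eq:sub}
\mathbb E\,u(z+U_1)\ge u(z)\quad(z\in\mathbb R^2),\qquad c_0:=\mathbb E\,u(U_1)=\frac1{2\pi}\int_0^{3\pi/2}\sin\frac{2\varphi}3\,d\varphi=\frac3{2\pi}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:walk}(a)]
Call the finite $i_k$ \emph{selected}. For $i\ge i_1$ let $P_i$ be the position of the walk at the last selected time $\le i$ and let $V_i=u(X_i-P_i)$; for $i<i_1$ let $V_i=0$. Because the $i_k$ are stopping times, $P_i$ and $V_i$ are $\mathcal F_i$-measurable; this is the only use of that hypothesis.

Let $i\ge i_1$. If $i+1$ is not selected, then $P_{i+1}=P_i$. If $i+1$ is selected, then $V_{i+1}=u(0)=0$, and also $u(X_{i+1}-P_i)=0$ since $X_{i+1}-P_i\in Q$. In both cases $V_{i+1}=u(X_i-P_i+U_{i+1})$, so $\mathbb E[V_{i+1}\mid\mathcal F_i]\ge V_i$ by \eqref{eq:sub}; and if $i$ itself is selected, then $V_i=0$ and $\mathbb E[V_{i+1}\mid\mathcal F_i]=c_0$. For $i<i_1$ we have $V_i=V_{i+1}=0$. Summing the expected increments over $i<n$ gives $c_0\,\mathbb E\#\{k:i_k\le n-1\}\le\mathbb EV_n$. On the other hand $V_n\le(2\max_{i\le n}|X_i|)^{2/3}$, so Jensen's inequality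 and Doob's $L^2$ inequality give
\[
\mathbb EV_n\le\Big(4\,\mathbb E\max_{i\le n}|X_i|^2\Big)^{1/3}\le\big(16\,\mathbb E|X_n|^2\big)^{1/3}=(16n)^{1/3}.
\]
Therefore $\mathbb E\#\{k:i_k\le n\}\le1+c_0^{-1}(16n)^{1/3}$.
\end{proof}

\subsection*{The shifted function $w$}
The inequality \eqref{eq:sub} bounds the number of selected points from above. For lower bounds we need equality as long as the walk is outside the quadrant it is waiting for, and $u$ fails to give it at points within distance $1$ of $Q$. The remedy is to move the singular set away. Put
\[
w(z)=u(z-2e).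
\]
Note that $-2e$ has $r=2\sqrt2$ and $\varphi=3\pi/4$, so $w(0)=(2\sqrt2)^{2/3}\sin(\pi/2)=2$.

\begin{lemma}\label{lem:w}
\begin{itemize}
\item[(1)] If $z\notin Q_1$, then $\mathbb E\,w(z+U_1)=w(z)$.
\item[(2)] $w\le2$ on $Q_1$.
\item[(3)] $w(z)\le|z|^{2/3}+2$ for all $z$.
\item[(4)] If $z\in-Q$, then $w(z)\ge\frac{\sqrt3}2|z|^{2/3}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $y=z-2e$.

(1) Some coordinate of $y$ is less than $-1$, so the closed unit disk about $y$ misses $Q$ and the mean value property applies.

(2) Both coordinates of $y$ are at least $-1$. If $y\in Q$, then $u(y)=0$. If both coordinates lie in $[-1,0)$, then $u(y)\le|y|^{2/3}\le2^{1/3}$. Otherwise, by symmetry, we may take $y=(-s,s')$ with $0<s\le1$ and $s'\ge0$. Then $\varphi\in(0,\pi/2]$ and $\sin\varphi=s/|y|$, so $u(y)\le|y|^{2/3}\sin\varphi=|y|^{-1/3}s\le s^{2/3}\le1$.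

(3) By subadditivity of $x\mapsto x^{2/3}$, $u(y)\le(|z|+2\sqrt2)^{2/3}\le|z|^{2/3}+2$.

(4) Here $y\in-Q$ and $|y|\ge|z|$. On $-Q$ we have $\varphi\in[\pi/2,\pi]$, so $2\varphi/3\in[\pi/3,2\pi/3]$ and $\sin(2\varphi/3)\ge\sqrt3/2$.
\end{proof}

Part (1) is always used in the following form.

\begin{lemma}[waiting]\label{lem:wait}
Let $t\le t'$ be almost surely finite stopping times, $P$ an $\mathcal F_t$-measurable point and $c$ a constant. If $X_i-P\notin Q_1$ for $t\le i<t'$ and $|X_i-P|\le c$ for $t\le i\le t'$, then $\mathbb E[w(X_{t'}-P)\mid\mathcal F_t]=w(X_t-P)$.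
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:w}(1), $(w(X_{(t+k)\wedge t'}-P))_{k\ge0}$ is a martingale for $(\mathcal F_{t+k})_{k\ge 0}$, and it is bounded by $c^{2/3}+2$. Let $k\to\infty$ and use bounded convergence.
\end{proof}

\section{Rules and their ratio}\label{sec:rules}

A selection with hindsight watches the walk for a while and then names a chain.

\begin{definition}
A \emph{rule} is a pair $(\tau,H)$ where
\begin{itemize}
\item $\tau$ is an almost surely finite stopping time of $(\mathcal F_i)$ and, for some constant $\rho$, called a \emph{range} of the rule, $|X_i|\le\rho$ for all $i\le\tau$;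
\item $H$ is an $\mathcal F_\tau$-measurable chain $0=i_1<\dots<i_k\le\tau$.
\end{itemize}
We write $|H|=k\ge1$, call $P_H=X_{i_k}$ the \emph{tip} of $H$ and $w(X_\tau-P_H)$ the \emph{debt} of the rule.
\end{definition}

The chain may depend on the whole path up to time $\tau$; its elements need not be stopping times. Since $H$ starts at index $0$, the tip lies in $Q$. Also $\mathbb E|H|\le1+\mathbb E\tau\le1+\rho^2$, and the debt is bounded. We regard $\tau$ and $H$ as Borel functions of the sequence of steps; after discarding null sets, the two requirements hold for every sequence with $\tau<\infty$. To \emph{apply the rule at a stopping time $t$} means to evaluate it on the walk restarted at $t$ and to shift all indices by $t$. The \emph{trivial rule} is $\tau=0$, $H=\{0\}$; it has range $0$ and debt $w(0)=2$.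

The expected length $\mathbb E|H|$ alone does not measure the quality of a rule, because a rule that leaves the walk far behind the tip delays all later selections. The debt is the price of this delay. By Lemma~\ref{lem:wait}, a walk with debt $\omega$ reaches distance $r$, where $w$ is typically of order $r^{2/3}$, before entering the quadrant above the tip with probability of order $\omega r^{-2/3}$. So if we alternate between applying the rule and waiting, we expect about $r^{2/3}/\omega$ rounds and a chain of length about $(\mathbb E|H|/\omega)\,r^{2/3}$. We now make this precise.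

\subsection*{Iteration up to distance $r$}
Let $(\tau,H)$ be a rule of range $\rho$ and let $r\ge100(\rho+1)$. Put $t_1=0$. Given $t_j<N_r$, the $j$-th round is as follows.
\begin{itemize}
\item Apply the rule at time $t_j$. This gives an end time $t_j'\ge t_j$ and a chain $\Gamma_j\subset[t_j,t_j']$ with first index $t_j$ and tip $P_j$.
\item Wait until $t_j''$, the first $i\ge t_j'$ with $X_i-P_j\in Q_1$ or $i\ge N_r$.
\item If $t_j''\ge N_r$, stop and put $\nu=j$, $T=t_j''$, $\Gamma=\Gamma_1\cup\dots\cup\Gamma_\nu$. Otherwise put $t_{j+1}=t_j''$ and continue.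
\end{itemize}
We write $(T,\Gamma)=\mathcal C_r(\tau,H)$. If $t_{j+1}$ is defined, then $X_{t_{j+1}}-P_j\in Q_1$, and $0\notin Q_1$; so $t_{j+1}\geq t_j'$ is strictly larger than the last index of $\Gamma_j$. Hence $\Gamma$ is a chain with $|\Gamma|=\sum_j|\Gamma_j|$ and tip $P_\Gamma=P_\nu$, and $t_{j+1}>t_j$. It follows that $j-1\le t_j<N_r$ whenever $t_j$ is defined, so $\nu\le N_r$ and $\mathbb E\nu<\infty$ by \eqref{eq:exit}.

\begin{lemma}\label{lem:iterate}
Let $(\tau,H)$ be a rule of range $\rho$ with expected debt $\omega=\mathbb E\,w(X_\tau-P_H)$, let $r\ge100(\rho+1)$ and $(T,\Gamma)=\mathcal C_r(\tau,H)$. Then $(T,\Gamma)$ is a rule, and: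
\begin{itemize}
\item[(a)] $|X_i|\le1.01r$ for $i\le T$, and $w(X_T-P_\Gamma)\le3r^{2/3}$;
\item[(b)] there is an event $A_r\in\mathcal F_T$ with $\mathbb P(A_r)=1/8$ on which both coordinates of $X_T-P_\Gamma$ are at most $-r/3$;
\item[(c)] $\omega>0$, $\ \mathbb E|\Gamma|\ge\dfrac{\mathbb E|H|}\omega\,\mathbb E\,w(X_T-P_\Gamma)$, and $\ \mathbb E\,w(X_T-P_\Gamma)\ge r^{2/3}/16$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) At each $t_j$ we have $|X_{t_j}|<r$, and during $[t_j,t_j']$ the walk stays within distance $\rho$ of $X_{t_j}$. If $t_j''>t_j'$, then $t_j''\le N_r$, so $|X_i|<r+1$ for $t_j'\leq i\le t_j''$. Thus $|X_i|\le r+\rho+1\le1.01r$ for $i\le T$, and $(T,\Gamma)$ is a rule. Since $|X_T-P_\Gamma|\le2.02r$ and $2.02^{2/3}<1.6$, Lemma~\ref{lem:w}(3) gives $w(X_T-P_\Gamma)\le1.6r^{2/3}+2\le3r^{2/3}$ for $r\ge100$.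

(b) By the stopping condition $N_r\le T$. If $N_r>t_\nu'$, then the exit occurs while waiting and $T=N_r$. Otherwise $T=t_\nu'$ and $N_r\in(t_\nu,t_\nu']$, so $X_T$ and $X_{N_r}$ are both within $\rho$ of $X_{t_\nu}$. In either case $|X_T-X_{N_r}|\le2\rho\le0.02r$. By rotation invariance the argument of $X_{N_r}$ is uniformly distributed. Let $A_r\in\mathcal F_{N_r}\subset\mathcal F_T$ be the event that it lies in $[9\pi/8,11\pi/8]$, an arc of relative length $1/8$ on which both the sine and the cosine are at most $-\sin(\pi/8)<-0.38$. On $A_r$ both coordinates of $X_T$ are at most $-0.38r+0.02r\le-r/3$, and subtracting $P_\Gamma\in Q$ can only decrease them.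

(c) The event $\{\nu\ge j\}$ is the event that $t_j$ is defined. On it, the restarted walk is independent of $\mathcal F_{t_j}$, so $\mathbb E[|\Gamma_j|\mid\mathcal F_{t_j}]=\mathbb E|H|$ and $\mathbb E[w(X_{t_j'}-P_j)\mid\mathcal F_{t_j}]=\omega$. Lemma~\ref{lem:wait}, applied between $t_j'$ and $t_j''$ with $P=P_j$ and $c=2.02r$, gives $\mathbb E[w(X_{t_j''}-P_j)\mid\mathcal F_{t_j}]=\omega$ as well. All terms are non-negative, so summing over $j$ yields
\[
\mathbb E|\Gamma|=\mathbb E|H|\;\mathbb E\nu,\qquad \omega\,\mathbb E\nu=\mathbb E\sum_{j\le\nu}w(X_{t_j''}-P_j)\ge\mathbb E\,w(X_T-P_\Gamma),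
\]
where the last step keeps only the term $j=\nu$. On $A_r$ we have $X_T-P_\Gamma\in-Q$ and $|X_T-P_\Gamma|\ge\sqrt2\,r/3$. Since $(\sqrt2/3)^{2/3}>0.6$, Lemma~\ref{lem:w}(4) gives $w(X_T-P_\Gamma)\ge\frac{\sqrt3}2\cdot0.6\,r^{2/3}\ge r^{2/3}/2$ there. So $\mathbb E\,w(X_T-P_\Gamma)\ge r^{2/3}/16$. As $\mathbb E\nu<\infty$, this forces $\omega>0$, and eliminating $\mathbb E\nu$ from the display gives the remaining inequality.
\end{proof}

By (c), the \emph{ratio} $\mathbb E|H|/\mathbb E\,w(X_\tau-P_H)$ of a rule is well defined, iteration does not decrease it, and a rule of ratio $a$ yields, for all large $r$, a chain of expected length at least $ar^{2/3}/16$ inside the disk of radius $1.01r$. Let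
\[
a^*=\sup\Big\{\frac{\mathbb E|H|}{\mathbb E\,w(X_\tau-P_H)}:\ (\tau,H)\text{ a rule}\Big\}.
\]
The trivial rule has ratio $1/2$, so $a^*\ge1/2$. Its iteration is the greedy selection with margin $e$, which therefore collects at least $r^{2/3}/32$ points on average before time $N_r$, for $r\geq 100$.

\section{Hindsight: the ratio is unbounded}\label{sec:hindsight}

\begin{proposition}\label{prop:infinite}
$a^*=\infty$.
\end{proposition}

Suppose $a^*<\infty$, and use $a^*$ as an exchange rate between points and debt. For a chain $H$ with tip $P_H$ and an index $i$ not smaller than its last element, the \emph{value} of holding $H$ at time $i$ is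
\[
\Phi_i(H)=|H|-a^*w(X_i-P_H).
\]
The definition of $a^*$ says that $\mathbb E\,\Phi_\tau(H)\le0$ for every rule. By Lemma~\ref{lem:wait}, waiting outside $P_H+Q_1$ preserves the expected value. So if a rule has expected value close to $0$ and, with positive probability, ends at a moment when another chain has a higher value, then switching to that chain is a pure gain. The smallest instance is the following.

\begin{example}[one regret]\label{ex:regret}
Suppose that $X_j=J=(17,1)$, a point of $Q_1$ far out along the lower side, and that at a later time $i$ the walk is at $x=(11,11)$. Compare the chains $\{0,j\}$ and $\{0\}$. For the shorter chain, $w(x)=u(9,9)=0$, so $\Phi_i(\{0\})=1$. For the longer chain, $x-J-2e=(-8,8)$ has $r=2^{7/2}$ and $\varphi=\pi/4$, so $w(x-J)=2^{7/3}\sin(\pi/6)=2^{4/3}$ and $\Phi_i(\{0,j\})=2-2^{4/3}a^*$. Since $a^*\ge1/2$,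
\[
\Phi_i(\{0\})-\Phi_i(\{0,j\})=2^{4/3}a^*-1\ge2^{1/3}-1>0 .
\]
Discarding $J$ costs one point and cancels a debt worth more. If the configuration is enlarged so that $x-J-2e=(-R,R)$, the cost is still one point, while the canceled debt is $u(-R,R)=2^{-2/3}R^{2/3}$.
\end{example}

Three difficulties separate the example from a proof.

First, the supremum need not be attained. Iterating a rule of ratio $(1-\eta)a^*$ up to distance $R$ leaves an expected value as low as $-3\eta a^*R^{2/3}$. The expected gain must therefore have the form $\delta a^*R^{2/3}$ with $\delta$ independent of the rule and of $R$, so that $\eta$ can be chosen after $\delta$. All events involved must have probabilities bounded below uniformly in $R$.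

Second, escaping from a freshly accepted point is unlikely. Started at $J$, the process $w(X_i-J)$ is a non-negative martingale with initial value $2$ until the walk enters $J+Q_1$, so it reaches the level $R^{2/3}/4$ before that with probability at most $8R^{-2/3}$. This cancels the gain in the example. The remedy is Lemma~\ref{lem:iterate}(b): an iteration up to distance $r$ costs almost nothing in value and ends, with probability $1/8$, with the walk at distance of order $r$ behind the tip. We use it twice, before the sideways excursion and after it.

Third, what is discarded is then not one point but the whole chain built by the second iteration. This is where the assumption $a^*<\infty$ is used a second time: if that iteration runs only up to distance $\kappa R$, its expected length is at most $3a^*(\kappa R)^{2/3}$, a small fraction of $a^*R^{2/3}$.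

Uniform lower bounds on probabilities come from steering the walk along segments.

\begin{lemma}[tubes]\label{lem:tube}
For $\varepsilon,M>0$ there is $p(\varepsilon,M)>0$ with the following property. If $\varepsilon R\ge2$ and $|x-y|\le MR$, then with probability at least $p(\varepsilon,M)$ the walk started at $x$ visits the closed disk $\overline B(y,\varepsilon R)$ before leaving the closed $\varepsilon R$-neighborhood of the segment $[x,y]$ (the \emph{tube}).
\end{lemma}

\begin{proof}
Realize the walk as the embedded walk of a Brownian motion $B$ started at $x$. Then $Z_t=(B(R^2t)-x)/R$ is a standard planar Brownian motion. Let $v=(y-x)/R$, so $|v|\le M$, and let $E=\{\sup_{t\le1}|Z_t|<\varepsilon/2\}$, an event of positive probability that is invariant under $Z\mapsto-Z$. By the Cameron--Martin formula the law of $(Z_t-tv)_{t\le1}$ has density $\exp(-v\cdot Z_1-|v|^2/2)$ with respect to the law of $(Z_t)_{t\le1}$. Using the symmetry of $E$,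
\begin{align*}
\mathbb P\Big(\sup_{t\le1}|Z_t-tv|<\tfrac\varepsilon2\Big)&=\mathbb E\big[\mathbf 1_E\exp(-v\cdot Z_1-|v|^2/2)\big]
=\exp(-|v|^2/2)\,\mathbb E\big[\mathbf 1_E\cosh(v\cdot Z_1)\big]\\
&\ge\exp(-M^2/2)\,\mathbb P(E)=:p(\varepsilon,M).
\end{align*}
On the event on the left, $B$ stays within $\varepsilon R/2$ of $[x,y]$ up to time $R^2$ and $|B(R^2)-y|<\varepsilon R/2$. Take $i$ with $s_i\le R^2<s_{i+1}$. Then $B(s_0),\dots,B(s_i)$ lie in the tube, and $|B(s_i)-y|\le1+\varepsilon R/2\le\varepsilon R$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]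
\fill[gray!12] (0,0) rectangle (3,1.7);
\fill[gray!38] (2.2,0.2) rectangle (3,1.7);
\draw (0,1.7)--(0,0)--(3,0);
\draw (2.2,1.7)--(2.2,0.2)--(3,0.2);
\draw[fill=white] (1,1) circle (0.2);
\node at (1,1) {$\Delta$};
\draw[thick,->] (-0.5,-0.6)--(2,-1)--(2,-0.03);
\draw[thick,dotted] (2,0)--(2.2,0.2) .. controls (2,0.35) and (1.9,0.1) .. (1.8,-0.15);
\draw[thick,->] (1.8,-0.15)--(1.114,0.836);
\fill (0,0) circle (0.03) node[below left] {$P$};
\fill (-0.5,-0.6) circle (0.03) node[left] {$X_{T_1}$};
\fill (2,0) circle (0.03) node[below right] {$J$};
\fill (2.2,0.2) circle (0.03) node[above right] {$P'$};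
\fill (1.8,-0.15) circle (0.03) node[below left] {$X_{T_3}$};
\node at (0.45,1.5) {$P+Q_1$};
\node at (2.62,1.5) {$P'+Q_1$};
\end{tikzpicture}
\caption{The event on which a chain is discarded. Starting behind the tip $P$, the walk enters the quadrant $P+Q_1$ (light gray) at a point $J$ far along its lower side. A short chain from $J$ to a new tip $P'$ is built (dotted, size exaggerated), and the walk falls behind $P'$. It then reaches the disk $\Delta$, deep inside $P+Q_1$, without entering $P'+Q_1$ (dark gray). In $\Delta$ the debt to $P$ is at most $2$ and the debt to $P'$ is large.}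
\label{fig:regret}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:infinite}]
Suppose $a^*<\infty$, so that
\begin{equation}\label{eq:nonpos}
\mathbb E\,\Phi_\tau(H)\le0\qquad\text{for every rule }(\tau,H).
\end{equation}
Fix the absolute constants
\[
\kappa=10^{-5},\quad p_2=p(\tfrac1{10},5)^2,\quad p_4=p(\tfrac\kappa6,5),\quad\delta=\frac{p_2p_4}{1024},\quad\eta=\frac\delta{12}.
\]
Choose a rule $(\tau_0,H_0)$ of ratio at least $(1-\eta)a^*$, let $\rho$ be its range, and choose $R$ with $\kappa R\ge100(\rho+1)$. In particular $R\ge10^7$, $\kappa R/6\ge2$ and $R^{2/3}\ge32$. For $r\in\{R,\kappa R\}$ and $(T,\Gamma)=\mathcal C_r(\tau_0,H_0)$, Lemma~\ref{lem:iterate}(c),(a) and \eqref{eq:nonpos} give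
\begin{align}
\mathbb E\,\Phi_T(\Gamma)&\ge-\eta a^*\,\mathbb E\,w(X_T-P_\Gamma)\ge-3\eta a^*r^{2/3},\label{eq:deficit}\\
\mathbb E|\Gamma|&\le a^*\,\mathbb E\,w(X_T-P_\Gamma)\le3a^*r^{2/3}.\label{eq:short}
\end{align}
We build a rule $(\tau,H)$ that violates \eqref{eq:nonpos}. It has four phases, ending at times $T_1\le T_2\le T_3\le T_4$, and there are events $G_1\supset G_2\supset G_3\supset G_4$ with $G_k\in\mathcal F_{T_k}$; phase $k+1$ is run only on $G_k$. See Figure~\ref{fig:regret}.

\medskip\noindent\emph{Phase 1: fall behind the tip.} Let $(T_1,\Gamma)=\mathcal C_R(\tau_0,H_0)$, $P=P_\Gamma$ and $G_1=A_R$. Off $G_1$, stop with $(\tau,H)=(T_1,\Gamma)$. On $G_1$ both coordinates of $X_{T_1}-P$ are at most $-R/3$, and $|X_{T_1}-P|\le2.02R$.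

\medskip\noindent\emph{Phase 2: re-enter sideways.} On $G_1$ let $T_2$ be the first $i\ge T_1$ with $X_i-P\in Q_1$ or $|X_i-P|\ge10R$; neither holds at $T_1$, so $T_2>T_1$. Let $J=X_{T_2}$, and let $G_2\subset G_1$ be the event that $J-P\in Q_1$ with first coordinate in $[1.8R,2.2R]$. On $G_1\setminus G_2$, stop with $(T_2,\Gamma)$. On $G_2$,
\begin{equation}\label{eq:J}
J-P\in[1.8R,2.2R]\times[1,2).
\end{equation}
Indeed, $X_{T_2-1}-P$ has first coordinate at least $1.8R-1\ge1$ and lies outside $Q_1$, so its second coordinate is less than $1$, and one step adds at most $1$.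

We claim that $\mathbb P(G_2\mid\mathcal F_{T_1})\ge p_2$ on $G_1$. Use coordinates centered at $P$, and apply Lemma~\ref{lem:tube} twice with $\varepsilon=\frac1{10}$, $M=5$. The first tube leads from $X_{T_1}$ to $R(2,-1)$, a distance of at most $2.02R+\sqrt5R\le5R$. Both endpoints have second coordinate at most $-R/3$, so in the tube the second coordinate is at most $-R/3+R/10<0$ and $Q_1$ is not met. The second tube leads from the first point visited in $\overline B(R(2,-1),R/10)$ to $R(2,1)$, a distance of at most $2.1R$. Both endpoints have first coordinate in $[1.9R,2.1R]$, so in the tube it stays in $[1.8R,2.2R]$; and the final disk $\overline B(R(2,1),R/10)$ lies in $Q_1$. Both tubes lie in the disk of radius $3R$. So if both tube events occur, $Q_1$ is first entered inside the second tube, before distance $10R$ is reached, and $G_2$ occurs. The strong Markov property gives the claim.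

\medskip\noindent\emph{Phase 3: build a short chain and fall behind it.} On $G_2$ apply the rule $\mathcal C_{\kappa R}(\tau_0,H_0)$ at time $T_2$. This gives an end time $T_3$ and a chain $\Gamma'$ with first index $T_2$ and tip $P'$. Since $J-P\in Q_1$ and $T_2>T_1$, the union $\Gamma\cup\Gamma'$ is a chain of length $|\Gamma|+|\Gamma'|$ with tip $P'$. Let $A'$ be the event $A_{\kappa R}$ for the restarted walk and
\[
G_3=G_2\cap A'\cap\big\{|\Gamma'|\le48a^*(\kappa R)^{2/3}\big\}.
\]
By \eqref{eq:short} and Markov's inequality the last condition fails with conditional probability at most $3/48$, so $\mathbb P(G_3\mid\mathcal F_{T_2})\ge\frac18-\frac1{16}=\frac1{16}$ on $G_2$. On $G_2\setminus G_3$, stop with $(T_3,\Gamma\cup\Gamma')$. On $G_3$, Lemma~\ref{lem:iterate} gives $P'-J\in Q$, $|P'-J|\le1.01\kappa R$, $|X_{T_3}-J|\le1.01\kappa R$, and both coordinates of $X_{T_3}-P'$ are at most $-\kappa R/3$. With \eqref{eq:J},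
\begin{equation}\label{eq:Pprime}
P'-P\in[1.8R,\,2.21R]\times[1,\,2+0.01R].
\end{equation}

\medskip\noindent\emph{Phase 4: regret.} Let $\Delta=\overline B(P+R(1,1),R/5)$. For $x\in\Delta$ both coordinates of $x-P$ lie in $[0.8R,1.2R]$, so $\Delta\subset P+Q_1$; and $\Delta$ is disjoint from $P'+Q_1$, whose points have first coordinate at least $1.8R+1$ relative to $P$. On $G_3$ let $T_4$ be the first $i\ge T_3$ with $X_i\in\Delta$, or $X_i-P'\in Q_1$, or $|X_i-P'|\ge10R$, and let $G_4=G_3\cap\{X_{T_4}\in\Delta\}$. On $G_3\setminus G_4$, stop with $(T_4,\Gamma\cup\Gamma')$. On $G_4$, discard $\Gamma'$ and stop with $(T_4,\Gamma)$. This is the only place where hindsight beyond that of $(\tau_0,H_0)$ enters.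

We claim that $\mathbb P(G_4\mid\mathcal F_{T_3})\ge p_4$ on $G_3$. Apply Lemma~\ref{lem:tube} with $\varepsilon=\kappa/6$, $M=5$, from $X_{T_3}$ to $P+R(1,1)$. By \eqref{eq:J} the coordinates of these points differ by at most $1.21R$ and $1.01R$, so the distance is at most $2R$. Relative to $P'$ the first coordinate is at most $-\kappa R/3$ at the start and, by \eqref{eq:Pprime}, at most $-0.8R$ at the end. So in the tube it is at most $-\kappa R/3+\kappa R/6<0$, and $P'+Q_1$ is not met. The tube lies within distance $3R$ of $P'$, and the final disk is contained in $\Delta$. This proves the claim, and altogether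
\begin{equation}\label{eq:PG4}
\mathbb P(G_4)\ge\tfrac18\cdot p_2\cdot\tfrac1{16}\cdot p_4=8\delta .
\end{equation}

\medskip\noindent\emph{The gain on $G_4$.} Since $X_{T_4}-P\in Q_1$, Lemma~\ref{lem:w}(2) gives $w(X_{T_4}-P)\le2\le R^{2/3}/16$. Write $y=X_{T_4}-P'-2e=(-y_1,y_2)$. From $X_{T_4}-P\in[0.8R,1.2R]^2$ and \eqref{eq:Pprime},
\[
0.6R\le y_1\le1.41R+2\le1.5R,\qquad 0<0.79R-4\le y_2\le1.2R,\qquad|y|\le2R .
\]
So the angle $\varphi$ of $y$ lies in $(0,\pi/2)$ and $\sin\varphi=y_1/|y|$. Concavity of the sine on $[0,\pi/2]$ gives $\sin(2\varphi/3)\ge\frac23\sin\varphi$, whence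
\[
w(X_{T_4}-P')=u(y)\ge\tfrac23\,y_1|y|^{-1/3}\ge0.4R\,(2R)^{-1/3}\ge\tfrac14R^{2/3}.
\]
Finally $48\kappa^{2/3}<48\cdot 10^{-3}\le\frac1{16}$, so $|\Gamma'|\le\frac1{16}a^*R^{2/3}$. Therefore, on $G_4$,
\begin{equation}\label{eq:gain}
\Phi_{T_4}(\Gamma)-\Phi_{T_4}(\Gamma\cup\Gamma')=-|\Gamma'|+a^*\big[w(X_{T_4}-P')-w(X_{T_4}-P)\big]\ge\big(\tfrac14-\tfrac1{16}-\tfrac1{16}\big)a^*R^{2/3}=\tfrac18a^*R^{2/3}.
\end{equation}

\medskip\noindent\emph{The balance.} The decision taken at time $T_k$ is $\mathcal F_{T_k}$-measurable, so $\tau$ is a stopping time and $H$ is an $\mathcal F_\tau$-measurable chain starting at $0$. Since $|P|\le1.01R$ and $|P'|\le3.3R$ on $G_3$, the walk stays in the disk of radius $14R$ up to time $\tau$. So $(\tau,H)$ is a rule. Checking the five cases (off $G_1$, on $G_k\setminus G_{k+1}$, on $G_4$), in each of which the sum telescopes, we have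
\begin{align*}
\Phi_\tau(H)=\Phi_{T_1}(\Gamma)&+\mathbf 1_{G_1}\big[\Phi_{T_2}(\Gamma)-\Phi_{T_1}(\Gamma)\big]+\mathbf 1_{G_2}\big[\Phi_{T_3}(\Gamma\cup\Gamma')-\Phi_{T_2}(\Gamma)\big]\\
&+\mathbf 1_{G_3}\big[\Phi_{T_4}(\Gamma\cup\Gamma')-\Phi_{T_3}(\Gamma\cup\Gamma')\big]+\mathbf 1_{G_4}\big[\Phi_{T_4}(\Gamma)-\Phi_{T_4}(\Gamma\cup\Gamma')\big].
\end{align*}
The first term has expectation at least $-3\eta a^*R^{2/3}$ by \eqref{eq:deficit}. The second and fourth have expectation $0$ by Lemma~\ref{lem:wait}, since before $T_2$ the walk is outside $P+Q_1$ and before $T_4$ it is outside $P'+Q_1$. In the third term $\Phi_{T_2}(\Gamma)\le|\Gamma|$, so the bracket is at least $|\Gamma'|-a^*w(X_{T_3}-P')$, whose conditional expectation given $\mathcal F_{T_2}$ is at least $-3\eta a^*(\kappa R)^{2/3}\ge-3\eta a^*R^{2/3}$ by \eqref{eq:deficit}. The fifth term has expectation at least $\delta a^*R^{2/3}$ by \eqref{eq:PG4} and \eqref{eq:gain}. Hence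
\[
\mathbb E\,\Phi_\tau(H)\ge(\delta-6\eta)\,a^*R^{2/3}=\tfrac\delta2\,a^*R^{2/3}>0,
\]
which contradicts \eqref{eq:nonpos}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:walk}(b)]
Let $a>0$. By Proposition~\ref{prop:infinite} there is a rule of ratio at least $a$; let $\rho$ be its range, and let $n$ be so large that $R=\sqrt n\ge100(\rho+1)$. Let $(T,\Gamma)$ be its iteration up to distance $R$. By Lemma~\ref{lem:iterate}, $T<N_{2R}$ and $\mathbb E|\Gamma|\ge aR^{2/3}/16=an^{1/3}/16$. To pass from the random time $T$ to the fixed time $n$, let $L^{(k)}$ be the maximal length of a chain in $[kn,(k+1)n)$, $k\ge0$. The part of $\Gamma$ in such an interval is a chain, and it is empty unless $N_{2R}\ge kn$, so $|\Gamma|\le\sum_{k\ge0}\mathbf 1\{N_{2R}\ge kn\}L^{(k)}$. The variable $L^{(k)}$ depends only on the steps after time $kn$, so it is independent of $\{N_{2R}\ge kn\}\in\mathcal F_{kn}$, and $\mathbb EL^{(k)}=\mathbb EL_{n-1}\le\mathbb EL_n$. By \eqref{eq:exit}, $\mathbb EN_{2R}\le(2\sqrt n+1)^2\le5n$. Thus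
\[
\frac{an^{1/3}}{16}\le\sum_{k\ge0}\mathbb P(N_{2R}\ge kn)\,\mathbb EL_n\le\Big(1+\frac{\mathbb EN_{2R}}n\Big)\mathbb EL_n\le6\,\mathbb EL_n .
\]
So $n^{-1/3}\,\mathbb EL_n\ge a/96$ for all large $n$, and $a$ was arbitrary.
\end{proof}

\section{From a large constant to a larger exponent}\label{sec:branching}

The plan is recursive. Take the Brownian path up to its exit from the unit disk, look at its embedded walk with steps of length $1/\lambda$, select a chain by a good rule, and keep the pieces of path that correspond to the steps starting at selected indices. Each piece, rescaled by $\lambda$, is again a path run until it exits the unit disk, and we repeat.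

The difficulty is that the selection looks ahead. Whether the piece with index $i$ is kept depends on the later steps of the walk, among them $U_{i+1}$, which is the exit point of that very piece. The kept pieces are therefore not unconditioned Brownian paths, and their exit points may be biased in a way we do not control. They are, however, biased \emph{only} through their exit points. So we treat the exit point as the type of a multi-type branching process, and we need a lower bound for the mean offspring that holds for every type. It follows from a bound on the Poisson kernel, provided that the selection is finished while the path is still in the disk of radius $1/2$.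

\subsection*{Parameters}
By Proposition~\ref{prop:infinite} there is a rule of ratio at least $300$. Let $\rho$ be its range, $R=100(\rho+1)$, and let $(T,\Gamma)$ be its iteration up to distance $R$. By Lemma~\ref{lem:iterate}(c), $\mathbb E|\Gamma|\ge300R^{2/3}/16>18R^{2/3}$. Second-moment estimates need bounded offspring, so let $\mathcal S$ consist of the first $K$ elements of $\Gamma$ (all of $\Gamma$ if $|\Gamma|<K$), where $K$ is a constant so large that $\mathbb E|\mathcal S|\ge18R^{2/3}$; monotone convergence provides such a $K$. Put
\[
\lambda=5R,\qquad m_0=2\lambda^{2/3}>1 .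
\]
Since $5^{2/3}<3$,
\begin{equation}\label{eq:mean}
\tfrac13\,\mathbb E|\mathcal S|\ge6R^{2/3}\ge m_0 .
\end{equation}
The set $\mathcal S\subset\{0,\dots,T\}$ is a function of the \emph{skeleton} $\Sigma=(T,U_1,\dots,U_{T+1})$. The step $U_{T+1}$ is included because the index $T$ may be selected. As $Q_1$ is closed under addition and its elements have norm at least $\sqrt2>1$,
\begin{equation}\label{eq:gap}
i<i'\text{ in }\mathcal S\quad\Longrightarrow\quad X_{i'}-X_i\in Q_1\ \text{ and }\ i'\ge i+2 .
\end{equation}

\subsection*{Blocks and types}
A \emph{block} is a continuous planar path $\beta$ started at $0$ and stopped when it first reaches the unit circle. Its lifetime is $\zeta(\beta)$, and its exit point $\theta(\beta)$ is its \emph{type}. Let $\mathbf P$ be the law of the Brownian block. Identify the plane with $\mathbb C$, put $\beta^\circ=\theta(\beta)^{-1}\beta$, and for $|\theta|=1$ let $\mathbf P^\theta$ be the law of $\theta\beta^\circ$ under $\mathbf P$. Rotating $\beta$ by an independent uniform angle preserves $\mathbf P$, leaves $\beta^\circ$ unchanged and makes the type uniform and independent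 of $\beta^\circ$. Hence under $\mathbf P$ the type is uniform and independent of $\beta^\circ$, the family $(\mathbf P^\theta)$ is a regular conditional law of $\beta$ given its type, and $\zeta(\beta)=\zeta(\beta^\circ)$ has the same law under $\mathbf P$ and under every $\mathbf P^\theta$.

Let $\beta$ have law $\mathbf P$, and continue it for a moment as a Brownian motion after its exit. Let $s_0=0$, let $s_{i+1}$ be the first time after $s_i$ at which $\beta$ is at distance $1/\lambda$ from $\beta(s_i)$, and put $X_i=\lambda\beta(s_i)$. This is a copy of our walk, and it defines $T$, $\Sigma$ and $\mathcal S$. The \emph{pieces} of $\beta$ are the blocks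
\[
\beta_i(t)=\lambda\big(\beta(s_i+\lambda^{-2}t)-\beta(s_i)\big),\qquad0\le t\le\lambda^2(s_{i+1}-s_i).
\]
By Lemma~\ref{lem:iterate}(a), $|X_i|\le1.01R$ for $i\le T$, so
\begin{equation}\label{eq:half}
|\beta(t)|\le\frac{1.01R+1}{5R}\le\frac12\qquad\text{for }0\le t\le s_{T+1}.
\end{equation}
Thus $s_{T+1}<\zeta(\beta)$, and $\Xi=(\Sigma;\beta_0,\dots,\beta_T)$ is a function of the block alone. For the $\mathbf P$-null set of blocks on which the construction does not terminate before the exit, let $\Xi$ be an extra symbol $\dagger$ and $\mathcal S=\emptyset$.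

\begin{lemma}\label{lem:typed}
There is a Lebesgue-null set $\mathcal N$ of types such that for every $\theta\notin\mathcal N$, under $\mathbf P^\theta$:
\begin{itemize}
\item[(a)] $\Xi\ne\dagger$ almost surely, and given $\Sigma$ the pieces $\beta_0,\dots,\beta_T$ are independent with laws $\mathbf P^{U_1},\dots,\mathbf P^{U_{T+1}}$;
\item[(b)] almost surely $U_{i+1}\notin\mathcal N$ for all $i\le T$;
\item[(c)] $m(\theta):=\mathbf E^\theta|\mathcal S|\ge m_0$.
\end{itemize}
\end{lemma}

\begin{proof}
We first prove (a) under $\mathbf P$. By the strong Markov property and Brownian scaling, $\beta_0,\beta_1,\dots$ are independent with law $\mathbf P$, and $\theta(\beta_i)=U_{i+1}$. So given $(U_i)_{i\ge1}$ they are independent with laws $\mathbf P^{U_{i+1}}$. Since $T$ is a function of $(U_i)$, the conditional law of $(\beta_0,\dots,\beta_T)$ given $(U_i)$ is $\mathbf P^{U_1}\otimes\dots\otimes\mathbf P^{U_{T+1}}$. This is a function of $\Sigma$, hence also the conditional law given $\Sigma$.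

Next we compare $\mathbf P^\theta$ with $\mathbf P$. Brownian motion started at $y$ in the open unit disk exits at a point whose density with respect to the uniform law $d\theta/2\pi$ is the Poisson kernel $h_\theta(y)=(1-|y|^2)/|\theta-y|^2$. From $1-|y|\le|\theta-y|\le1+|y|$ we get $\frac{1-|y|}{1+|y|}\le h_\theta(y)\le\frac{1+|y|}{1-|y|}$, so $h_\theta(y)\in[\frac13,3]$ for $|y|\le\frac12$. Let $F$ be a bounded measurable function of $\Xi$ and $f$ a bounded measurable function on the circle. The variable $\Xi$ is determined by the path up to the stopping time $s_{T+1}<\zeta(\beta)$, and $\beta(s_{T+1})=X_{T+1}/\lambda$. Conditioning on the type on the one hand, and using the strong Markov property at $s_{T+1}$ on the other,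
\[
\int f(\theta)\,\mathbf E^\theta[F]\,\frac{d\theta}{2\pi}=\mathbf E\big[F\,f(\theta(\beta))\big]=\int f(\theta)\,\mathbf E\big[F\,h_\theta(X_{T+1}/\lambda)\big]\frac{d\theta}{2\pi}.
\]
So for each $F$, $\mathbf E^\theta[F]=\mathbf E[Fh_\theta(X_{T+1}/\lambda)]$ for almost every $\theta$. The values of $\Xi$ lie in a countable union of separable metric spaces, whose Borel $\sigma$-field is generated by a countable family that is closed under finite intersections and contains the whole space. Let $\mathcal N$ be the union of the exceptional sets for the indicators of this family. Two finite measures that agree on such a family are equal. Hence for $\theta\notin\mathcal N$ the law of $\Xi$ under $\mathbf P^\theta$ has density $h_\theta(X_{T+1}/\lambda)$ with respect to its law under $\mathbf P$, and by \eqref{eq:half} this density takes values in $[\frac13,3]$.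

The density is a function of $\Sigma$, so it does not change conditional laws given $\Sigma$; this gives (a). Under $\mathbf P$, the event $\{i\le T\}$ lies in $\mathcal F_i$ and $U_{i+1}$ is uniform and independent of $\mathcal F_i$, so $\mathbf P(i\le T,\,U_{i+1}\in\mathcal N)=0$ for each $i$; absolute continuity gives (b). Finally $m(\theta)\ge\frac13\mathbf E|\mathcal S|\ge m_0$ by \eqref{eq:mean}.
\end{proof}

For $\theta\in\mathcal N$ set $m(\theta)=m_0$; these values play no role.

\subsection*{The tree and the set $D$}
Let $\mathbf B$ be defined on $[0,\infty)$, and let the root block $\beta_\emptyset$ be $\mathbf B$ stopped at its exit from the unit disk. Vertices of the tree are words. The children of a vertex $v$ are the words $vi$ with $i\in\mathcal S(\beta_v)$, and $\beta_{vi}=(\beta_v)_i$. Let $\mathcal T_n$ be the set of vertices of level $n$, and write $\theta_v,\Sigma_v,T_v$ and $U^v_i,X^v_i$ for the type, skeleton, stopping index and walk of $\beta_v$; thus $\theta_{vi}=U^v_{i+1}$. Let $\mathcal G_n$ be the $\sigma$-field generated by $\theta_\emptyset$ and the skeletons $\Sigma_v$ of the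 vertices of level less than $n$. The set $\mathcal T_n$ and the types $\theta_v$, $v\in\mathcal T_n$, are $\mathcal G_n$-measurable.

\begin{lemma}\label{lem:indep}
Let the root block have law $\mathbf P$, or $\mathbf P^\theta$ with $\theta\notin\mathcal N$. For all $n\ge0$:
\begin{itemize}
\item[$(\mathrm A_n)$] almost surely $\theta_v\notin\mathcal N$ for all $v\in\mathcal T_n$, and given $\mathcal G_n$ the blocks $\beta_v$, $v\in\mathcal T_n$, are independent with laws $\mathbf P^{\theta_v}$;
\item[$(\mathrm B_n)$] given $\mathcal G_{n+1}$, all pieces $(\beta_v)_i$ with $v\in\mathcal T_n$ and $0\le i\le T_v$, selected or not, are independent with laws $\mathbf P^{U^v_{i+1}}$.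
\end{itemize}
\end{lemma}

\begin{proof}
$(\mathrm A_0)$ is the definition of $\mathbf P^\theta$ as a conditional law, together with the fact that $\mathcal N$ is null. Assume $(\mathrm A_n)$. Given $\mathcal G_n$, the variables $\Xi(\beta_v)$, $v\in\mathcal T_n$, are independent, each with the law of $\Xi$ under $\mathbf P^{\theta_v}$. The $\sigma$-field $\mathcal G_{n+1}$ is generated by $\mathcal G_n$ and the $\Sigma_v$, $v\in\mathcal T_n$, so Lemma~\ref{lem:typed}(a), applied to each factor, gives $(\mathrm B_n)$. Since $\mathcal S(\beta_v)$ is a function of $\Sigma_v$, restricting $(\mathrm B_n)$ to the selected pieces gives the independence in $(\mathrm A_{n+1})$, and Lemma~\ref{lem:typed}(b) gives the statement about types.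
\end{proof}

In particular, almost surely no block of the tree has $\Xi=\dagger$, and every vertex has between $1$ and $K$ children. A vertex $v\in\mathcal T_n$ occupies a time interval $I_v=[a_v,b_v]$ with
\[
\beta_v(t)=\lambda^n\big(\mathbf B(a_v+\lambda^{-2n}t)-\mathbf B(a_v)\big),\qquad b_v-a_v=\lambda^{-2n}\zeta(\beta_v),
\]
and $I_{vi}\subset I_v$. Let
\[
D=\bigcap_{n\ge0}\ \bigcup_{v\in\mathcal T_n}I_v ,
\]
a decreasing intersection of finite unions of compact intervals, hence compact. By \eqref{eq:gap}, if $i<i'$ are children of $v\in\mathcal T_n$, then the unselected piece $i+1$ lies between them in time: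
\begin{equation}\label{eq:spacer}
a_{vi'}-b_{vi}\ge\lambda^{-2(n+1)}\zeta\big((\beta_v)_{i+1}\big)>0 .
\end{equation}
By induction, the intervals of one level are pairwise disjoint. On $I_v$ we have $|\mathbf B-\mathbf B(a_v)|\le\lambda^{-n}$, so $\mathbf B$ is constant on the intersection of the intervals along an infinite ray of the tree; as $\mathbf B$ is almost surely not constant on any non-degenerate interval, this intersection is a single point. Let $\partial$ be the space of infinite rays, which is compact because the tree is locally finite, and let $\pi:\partial\to D$ send a ray to that point. Then $\pi$ is continuous, because the intervals along a ray shrink to a point; it is a bijection, and $\pi^{-1}(I_v)$ is the set of rays through $v$, because intervals of one level are disjoint. For $s<t$ in $D$ there is thus a last common vertex $v$, and $s\in I_{vi}$, $t\in I_{vi'}$ for children $i<i'$ of $v$.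

\begin{lemma}\label{lem:monotone}
Almost surely $D$ is monotone.
\end{lemma}

\begin{proof}
If $v\in\mathcal T_n$ and $t\in D\cap I_v$, then $t$ lies in the interval of a child of $v$, hence in the part of $\beta_v$ before time $s_{T_v+1}$, and \eqref{eq:half} gives $|\mathbf B(t)-\mathbf B(a_v)|\le\frac12\lambda^{-n}$. Let $s<t$ in $D$ have last common vertex $v\in\mathcal T_n$, with $s\in I_{vi}$, $t\in I_{vi'}$, $i<i'$. Then
\[
\lambda^{n+1}\big(\mathbf B(t)-\mathbf B(s)\big)=(X^v_{i'}-X^v_i)+\lambda^{n+1}\big(\mathbf B(t)-\mathbf B(a_{vi'})\big)-\lambda^{n+1}\big(\mathbf B(s)-\mathbf B(a_{vi})\big).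
\]
The first term has both coordinates at least $1$ by \eqref{eq:gap}, and each of the other two has norm at most $\frac12$. So the sum lies in $Q$.
\end{proof}

This is where the margin in the definition of a chain is needed: if $X^v_{i'}-X^v_i$ were only known to lie in $Q$, the two error terms could push the sum out of $Q$.

\subsection*{A measure on $D$}
To bound the dimension from below we use the \emph{energy criterion}: if $\mu$ is a finite non-zero Borel measure concentrated on $D$ and $\iint|s-t|^{-\gamma}\,d\mu(s)\,d\mu(t)<\infty$, then $\dim_{\mathrm H}D\ge\gamma$. Because the mean offspring depends on the type, we normalize along each ray. Put $q_\emptyset=1$ and $q_{vi}=q_v/m(\theta_v)$, so that $q_v$ is $\mathcal G_n$-measurable and $q_v\le m_0^{-n}$ for $v\in\mathcal T_n$. Let $W_n=\sum_{v\in\mathcal T_n}q_v$ and $W=\limsup_nW_n$. These are measurable functions of the root block, $W_n=W_n(\beta)$, and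
\begin{equation}\label{eq:recursion}
W_0(\beta)=1,\qquad W_{k+1}(\beta)=\frac1{m(\theta(\beta))}\sum_{i\in\mathcal S(\beta)}W_k(\beta_i).
\end{equation}

\begin{lemma}\label{lem:martingale}
Let $C_0=1+K^2\sum_{n\ge0}m_0^{-n-2}$. Under $\mathbf P$ and under $\mathbf P^\theta$, $\theta\notin\mathcal N$, we have $\mathbb E\sum_{v\in\mathcal T_n}q_v^2\le m_0^{-n}$, $W_n\to W$ almost surely and in $L^2$, $\mathbb EW=1$ and $\mathbb EW^2\le C_0$.
\end{lemma}

\begin{proof}
Write $W_{n+1}=\sum_{v\in\mathcal T_n}q_v|\mathcal S(\beta_v)|/m(\theta_v)$. By $(\mathrm A_n)$ the summands are independent given $\mathcal G_n$, with conditional means $q_v$ and conditional variances at most $q_v^2K^2m_0^{-2}$. So $(W_n)$ is a martingale with mean $1$, $\mathbb E\sum_{v\in\mathcal T_n}q_v^2\le m_0^{-n}\,\mathbb EW_n=m_0^{-n}$, and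
\[
\mathbb EW_{n+1}^2-\mathbb EW_n^2=\mathbb E\operatorname{Var}(W_{n+1}\mid\mathcal G_n)\le K^2m_0^{-n-2}.
\]
Thus $\sup_n\mathbb EW_n^2\le C_0$, and an $L^2$-bounded martingale converges almost surely and in $L^2$.
\end{proof}

From now on the root block has law $\mathbf P$. Put $W_v=W(\beta_v)$. By $(\mathrm A_n)$ and Lemma~\ref{lem:martingale}, almost surely $W_k(\beta_v)\to W_v<\infty$ for every vertex $v$, and $\mathbb E[W_v^2\mid\mathcal G_n]\le C_0$ for $v\in\mathcal T_n$. Letting $k\to\infty$ in \eqref{eq:recursion} with $\beta=\beta_v$ and multiplying by $q_v$ gives $q_vW_v=\sum_iq_{vi}W_{vi}$. So the numbers $q_vW_v$ define a finitely additive function on the algebra generated by the sets of rays through a vertex. These sets are compact and open, so the function is countably additive on the algebra and extends to a finite Borel measure on $\partial$. Let $\mu$ be its image under $\pi$. Then $\mu$ is concentrated on $D$, $\mu(I_v)=q_vW_v$, and the total mass is $W$.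

The measure $\mu$ has almost surely no atoms. Indeed, for every $n$ we have $\sum_t\mu(\{t\})^2\le\sum_{v\in\mathcal T_n}q_v^2W_v^2$, and the right-hand side has expectation at most $C_0m_0^{-n}$, so by Fatou's lemma its lower limit is $0$ almost surely.

\begin{proposition}\label{prop:positive}
Let $0<\gamma<\frac13+\frac{\log2}{2\log\lambda}$. Then $p:=\mathbf P(W>0)>0$, and almost surely on $\{W>0\}$ the interval $[0,\zeta(\beta_\emptyset)]$ contains a compact monotone set of dimension at least $\gamma$.
\end{proposition}

\begin{proof}
Since $\mathbf EW=1$, $p>0$. The condition on $\gamma$ says $\gamma<\log m_0/(2\log\lambda)$, that is, $\lambda^{2\gamma}<m_0$. In view of Lemma~\ref{lem:monotone} and the energy criterion, it suffices to show that $\mu$ has finite expected $\gamma$-energy.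

If $\zeta(\beta)<t$, one of the four processes $\pm B_1,\pm B_2$ reaches $1/\sqrt2$ before time $t$. The bound $\mathbb P(\max_{s\le t}B_1(s)\ge x)\le\exp(-x^2/2t)$ gives $\mathbf P(\zeta<t)\le4\exp(-1/4t)$, and therefore
\[
c_\gamma:=\mathbf E\,\zeta^{-\gamma}=\int_0^\infty\mathbf P(\zeta<x^{-1/\gamma})\,dx\le\int_0^\infty4\exp(-x^{1/\gamma}/4)\,dx<\infty .
\]
The diagonal is $\mu\otimes\mu$-null because $\mu$ has no atoms. Sort the pairs $s<t$ in $D$ by their last common vertex and use \eqref{eq:spacer} and $\mu(I_{vi})=q_vW_{vi}/m(\theta_v)\le q_vW_{vi}/m_0$: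
\[
\iint\frac{d\mu(s)\,d\mu(t)}{|s-t|^\gamma}\le2\sum_{n\ge0}\lambda^{2\gamma(n+1)}\sum_{v\in\mathcal T_n}\frac{q_v^2}{m_0^2}\sum_{\substack{i<i'\\ i,i'\in\mathcal S(\beta_v)}}W_{vi}\,W_{vi'}\,\zeta\big((\beta_v)_{i+1}\big)^{-\gamma}.
\]
The three factors in the innermost sum are functions of three distinct pieces of $\beta_v$, with indices $i<i+1<i'\le T_v$; this is the second use of the margin. By $(\mathrm B_n)$ they are independent given $\mathcal G_{n+1}$. The first two have conditional mean $1$ by Lemma~\ref{lem:martingale}, as their types are outside $\mathcal N$, and the third has conditional mean $c_\gamma$, as the law of the lifetime does not depend on the type. There are at most $K^2/2$ pairs $i<i'$. Hence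
\[
\mathbb E\iint\frac{d\mu(s)\,d\mu(t)}{|s-t|^\gamma}\le c_\gamma K^2\sum_{n\ge0}\lambda^{2\gamma(n+1)}m_0^{-2}\,\mathbb E\sum_{v\in\mathcal T_n}q_v^2\le c_\gamma K^2\sum_{n\ge0}\lambda^{2\gamma(n+1)}m_0^{-n-2}<\infty .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $\gamma$ with $\frac13<\gamma<\frac13+\frac{\log2}{2\log\lambda}$, and extend $\mathbf B$ to $[0,\infty)$. It remains to upgrade positive probability to probability one and to place the set in $[0,1]$; we do both by making many independent attempts on a small scale. For $\ell>0$ let $\sigma_0=0$ and $\sigma_{k+1}=\inf\{t>\sigma_k:|\mathbf B(t)-\mathbf B(\sigma_k)|=\ell\}$. The blocks $t\mapsto\ell^{-1}(\mathbf B(\sigma_k+\ell^2t)-\mathbf B(\sigma_k))$, $k\ge0$, are independent with law $\mathbf P$, so the events $\{W>0\}$ for them are independent and have probability $p$. An increasing affine change of time preserves Hausdorff dimension, and together with a translation and a positive dilation of space it preserves monotonicity. So by Proposition~\ref{prop:positive}, almost surely, whenever $W>0$ for the $k$-th block,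 $[\sigma_k,\sigma_{k+1}]$ contains a compact monotone set of dimension at least $\gamma$.

Let $E_{\ell,n}$ be the event that $\sigma_n\le1$ and $W>0$ for one of the first $n$ blocks, and let $E$ be the union of the $E_{1/j,n}$ over integers $j,n\ge1$. Then $\mathbb P(E)\ge1-(1-p)^n-\mathbb P(\sigma_n>1)$ for every $n$ and $\ell=1/j$. By scaling, $\sigma_n$ has the law of $\ell^2$ times a finite random variable that does not depend on $\ell$, so $\mathbb P(\sigma_n>1)\to0$ as $\ell\to0$. Letting $\ell\to0$ and then $n\to\infty$ gives $\mathbb P(E)=1$, and almost surely on $E$ the required set exists in $[0,1]$.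
\end{proof}

\section{The critical exponent}\label{sec:critical}

\begin{proof}[Proof of Theorem~\ref{thm:critical}]
For an interval $I\subset[0,1]$ let $d(I)$ be the supremum in the statement. It is non-decreasing in $I$. If $D$ is monotone, so is its closure: for $s<t$ in $\overline D$ take $s_n\to s$ and $t_n\to t$ in $D$, note that $s_n<t_n$ eventually, and use continuity of $\mathbf B$. So for closed $I$ the supremum may be taken over compact sets.

\emph{Measurability.} Let $\mathcal C=C([0,1],\mathbb R^2)$, let $\mathcal K$ be the space of non-empty compact subsets of $[0,1]$ with the Hausdorff metric, both complete separable metric spaces, and let $\mathcal M\subset\mathcal C\times\mathcal K$ be the set of pairs $(f,D)$ with $f(t)-f(s)\in Q$ for all $s<t$ in $D$. The set $\mathcal M$ is closed: if $(f_n,D_n)\to(f,D)$ with $(f_n,D_n)\in\mathcal M$ and $s<t$ in $D$, pick $s_n,t_n\in D_n$ converging to $s,t$; then $f_n(t_n)-f_n(s_n)\in Q$ eventually, and it converges to $f(t)-f(s)$. The function $\dim_{\mathrm H}$ is Borel on $\mathcal K$ \cite{MM}. Let $F(f)=\sup\{\dim_{\mathrm H}D:(f,D)\in\mathcal M\}$.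 Then $\{F>c\}$ is the projection to $\mathcal C$ of the Borel set $\mathcal M\cap\{\dim_{\mathrm H}D>c\}$. Such a projection is an analytic set, and analytic sets are measurable for the completion of every Borel probability measure. So there is a Borel function $\widetilde F$ that agrees with $F$ almost everywhere for Wiener measure.

\emph{The supremum is constant.} For $0\le a<b\le1$ the process $\mathbf B^{a,b}(t)=(b-a)^{-1/2}(\mathbf B(a+(b-a)t)-\mathbf B(a))$, $t\in[0,1]$, is a standard Brownian motion, and $d([a,b])=F(\mathbf B^{a,b})$. So $d([a,b])=\widetilde F(\mathbf B^{a,b})$ almost surely, and all $d([a,b])$ have the same law. Since $d([0,1/n])\le d([0,1])$ and both are bounded with the same mean, they are equal almost surely. Therefore $d([0,1])=\limsup_n\widetilde F(\mathbf B^{0,1/n})$ almost surely. The right-hand side is measurable for the germ field $\bigcap_{t>0}\sigma(\mathbf B(s):s\le t)$, every event of which has probability $0$ or $1$ by Blumenthal's law. So $d([0,1])$ is almost surely a constant $\gamma^*$, and almost surely $d([a,b])=\gamma^*$ for all rational $a<b$. Every non-degenerate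 interval $I\subset[0,1]$ satisfies $[a,b]\subset I\subset[0,1]$ for some rational $a<b$, so $d(I)=\gamma^*$.

\emph{Bounds.} Theorem~\ref{thm:main} gives $\gamma^*\ge\gamma>\frac13$. Let $D$ be monotone. Any two points $x,x'$ of $\mathbf B(D)$ differ by an element of $Q\cup(-Q)$, so $|x-x'|\le|(x_1+x_2)-(x_1'+x_2')|$. Hence $\mathbf B(D)$ is the image of a subset of $\mathbb R$ under a $1$-Lipschitz map, and $\dim_{\mathrm H}\mathbf B(D)\le1$. Kaufman's dimension doubling theorem states that almost surely $\dim_{\mathrm H}\mathbf B(A)=2\dim_{\mathrm H}A$ simultaneously for all $A\subset[0,1]$; the uniformity is essential here, because $D$ depends on the path. It gives $\dim_{\mathrm H}D\le\frac12$, so $\gamma^*\le\frac12$.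
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABMP}
Omer Angel, Rich\'ard Balka, Andr\'as M\'ath\'e, Yuval Peres,
\emph{Restrictions of H\"older continuous functions},
arXiv:1504.04789 (2015).

\bibitem{MM}
Mattila and Mauldin, 1997.

\end{thebibliography}
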